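\title{Homotopy equivalent homology four-spheres that are not $h$-cobordant}

\begin{abstract}
For every odd prime $p$ and every unit $a$ modulo $p$ we construct a closed smooth integral homology four-sphere $\Sigma_{p,a}$. For fixed $p$ these manifolds are all homotopy equivalent, but $\Sigma_{7,1}$ and $\Sigma_{7,2}$ are not smoothly $h$-cobordant. For $p\equiv 3\pmod 4$ the manifolds $\Sigma_{p,a}$ and $\Sigma_{p,a'}$ are $h$-cobordant exactly when $a'\equiv\pm a^{\pm1}$, which gives $(p+1)/4$ classes in one homotopy type. The obstruction is the $G$-signature defect of a three-dimensional lens space, read off from a hypersurface in a covering space of the cobordism.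
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{homology four-sphere} is a closed, connected, smooth $4$-manifold $\Sigma$ with $H_*(\Sigma;\mathbb Z)\cong H_*(S^4;\mathbb Z)$. Two closed smooth $4$-manifolds $\Sigma_0,\Sigma_1$ are \emph{smoothly $h$-cobordant} if there is a compact smooth $5$-manifold $W$ with $\partial W=\Sigma_0\sqcup\Sigma_1$ such that both inclusions $\Sigma_i\hookrightarrow W$ are homotopy equivalences. No condition on orientations is imposed. An $h$-cobordism exhibits a homotopy equivalence $\Sigma_0\simeq W\simeq\Sigma_1$, and the following question, which comes from Kim \cite{Kim}, asks for the converse.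

\medskip
\noindent\textbf{Question.} \emph{Must every two homotopy equivalent homology four-spheres be smoothly $h$-cobordant?}
\medskip

There is reason to guess that the answer is yes. A homology four-sphere has no cohomology in degrees $1,2,3$, so it has no intersection form and no characteristic classes in these degrees. Its fundamental group is perfect, so it has no connected abelian covering space other than itself; in particular the cyclic covers that distinguish homotopy equivalent lens spaces in dimension three are absent. When the group is trivial, the Hurewicz and Whitehead theorems leave a single homotopy type, that of $S^4$. Nevertheless the answer is no: a lens space can be built into a homology four-sphere so that it is invisible in homology and reappears in a nonabelian finite cover.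

Throughout, $p$ is an odd prime and $\zeta=e^{2\pi i/p}$. In Sections~\ref{sec:group} and~\ref{sec:sigma} we construct, for every unit $a\in(\mathbb Z/p)^\times$, a homology four-sphere $\Sigma_{p,a}$. Its fundamental group is an amalgam $\pi=G*_{\mathbb Z}\Gamma$ that depends only on $p$, where $G=\mathbb Z/p\rtimes\mathbb Z$ and $\Gamma$ is the fundamental group of a finite acyclic aspherical $2$-complex. We write $\widetilde X$ for the universal cover of a space $X$.

\begin{theorem}\label{thm:A}
The homology four-spheres $\Sigma_{7,1}$ and $\Sigma_{7,2}$ are homotopy equivalent but not smoothly $h$-cobordant.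
\end{theorem}

\begin{theorem}\label{thm:B}
For fixed $p$, all $\Sigma_{p,a}$ are homotopy equivalent. If $p\equiv 3\pmod 4$, the following are equivalent:
\begin{enumerate}
\item[(1)] $a'\equiv\pm a^{\pm1}\pmod p$;
\item[(2)] $\Sigma_{p,a}$ and $\Sigma_{p,a'}$ are diffeomorphic;
\item[(3)] $\Sigma_{p,a}$ and $\Sigma_{p,a'}$ are smoothly $h$-cobordant;
\item[(4)] there is a compact connected smooth $5$-manifold $V$ with $\partial V=\Sigma_{p,a}\sqcup\Sigma_{p,a'}$ such that both inclusions induce isomorphisms on $\pi_1$ and $H_2(\widetilde\Sigma_{p,a})\oplus H_2(\widetilde\Sigma_{p,a'})\to H_2(\widetilde V)$ is onto.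
\end{enumerate}
Hence for $p\equiv3\pmod4$ there are exactly $(p+1)/4$ $h$-cobordism classes among the $\Sigma_{p,a}$, and one homotopy type can contain arbitrarily many pairwise non-$h$-cobordant homology four-spheres.
\end{theorem}

Section~\ref{sec:gsign} recalls the $G$-signature theorem and the invariant $\phi_a$ that it attaches to a lens space $L_a$. Section~\ref{sec:model} treats a model case, the mapping tori $M_a$ of an involution of $L_a$. They have the homology of $S^1\times S^3$, and the whole mechanism is visible there: an $h$-cobordism between $M_a$ and $M_{a'}$ contains, in a cover, a hypersurface with a free $\mathbb Z/p$-action whose $G$-signature vanishes, and this forces $\phi_a$ and $\phi_{a'}$ to agree. The manifold $\Sigma_{p,a}$ arises from $M_a$ by killing $H_1(M_a)=\mathbb Z$ without killing $\pi_1(M_a)$. Section~\ref{sec:he} proves the homotopy equivalences, Sections~\ref{sec:U} and~\ref{sec:cover} carry the model argument over to $\Sigma_{p,a}$, and Section~\ref{sec:B} completes the classification.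

\emph{Conventions.} Manifolds are smooth. Corners are smoothed, and manifolds are glued along boundary pieces using collars; this is well defined up to diffeomorphism. The fundamental group acts on the universal cover on the left. Coefficients are integral, except where complex coefficients are announced.

\section{Equivariant signatures and lens spaces}\label{sec:gsign}

In this section (co)homology has complex coefficients. Let $Z$ be a compact oriented $4$-manifold, not necessarily connected, with
\begin{equation}\label{eq:bdry}
H^1(\partial Z)=H^2(\partial Z)=0 .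
\end{equation}
This holds if $\partial Z$ is empty or a union of $3$-spheres and lens spaces: by transfer, the complex cohomology of a lens space injects into that of $S^3$. By \eqref{eq:bdry} every $\xi\in H:=H^2(Z)$ has a unique lift $\hat\xi\in H^2(Z,\partial Z)$, and
\[
h(\xi,\eta)=\langle\hat\xi\cup\overline{\hat\eta},[Z,\partial Z]\rangle
\]
is a Hermitian form on $H$, nonsingular by Poincar\'e--Lefschetz duality.

Let $\mathbb Z/p=\langle\gamma\rangle$ act smoothly on $Z$, preserving orientation. Then $\gamma^*$ is an isometry of $h$. The eigenspaces $H_m=\ker(\gamma^*-\zeta^m)$, $m\in\mathbb Z/p$, are mutually orthogonal, because $h(\xi,\eta)=\zeta^{m-m'}h(\xi,\eta)$ for $\xi\in H_m$, $\eta\in H_{m'}$; so $h$ is nonsingular on each of them. Let $\operatorname{sign}_m(Z)$ be the signature of $h$ on $H_m$, and put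
\[
\operatorname{sign}(\gamma^l,Z)=\sum_{m}\zeta^{lm}\operatorname{sign}_m(Z).
\]
If $H=H^+\oplus H^-$ is an invariant splitting into a positive and a negative definite subspace, this number is the trace of $(\gamma^l)^*$ on $H^+$ minus its trace on $H^-$.

\medskip
\noindent\textbf{The $G$-signature theorem} (isolated fixed points). \emph{Let $Z$ be closed and suppose that $\gamma^l$ has finitely many fixed points $x_1,\dots,x_n$. Write $T_{x_i}Z$ as an oriented sum of two oriented planes that $\gamma^l$ rotates through angles $\alpha_i,\beta_i$. Then}
\[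
\operatorname{sign}(\gamma^l,Z)=-\sum_{i=1}^n\cot\frac{\alpha_i}2\cot\frac{\beta_i}2 .
\]

For a unit $a$ modulo $p$ let $b$ denote its inverse, $ab\equiv1$; likewise $a'b'\equiv 1$. Define
\[
g_a(z,w)=(\zeta^az,\zeta^bw)\ \text{ on }S^3\subset D^4\subset\mathbb C^2,\qquad L_a=S^3/\langle g_a\rangle,
\]
\[
\phi_a(l)=\cot\frac{\pi la}{p}\,\cot\frac{\pi lb}{p}\qquad\bigl(l\in(\mathbb Z/p)^\times\bigr).
\]
The map $g_a$ generates a free action on $S^3$, and $-\phi_a(l)$ is the contribution of the fixed point $0\in D^4$ of $g_a^l$ to the $G$-signature formula. The next lemma shows that $\phi_a$ measures the failure of the $G$-signature of a free action to vanish when the boundary contains $(S^3,g_a)$.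

\begin{lemma}\label{lem:defect}
Let $\langle\gamma\rangle$ act freely on the compact oriented $4$-manifold $Z$, preserving orientation. Suppose $\partial Z=S\sqcup S'\sqcup T$, where $S$ is $S^3$ with its standard orientation and $\gamma$ acting as $g_a$; $S'$ is $\epsilon S^3$, $\epsilon=\pm1$, with $\gamma$ acting as $g_{a'}^{\,j}$ for a unit $j$; and $T$ is a union of lens spaces, possibly empty, none of which is mapped to itself by a nontrivial power of $\gamma$. Then
\[
\operatorname{sign}(\gamma^l,Z)=\phi_a(l)+\epsilon\,\phi_{a'}(jl)\qquad\text{for all }l\not\equiv0 .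
\]
\end{lemma}

\begin{proof}
Let $T_0\subset T$ contain one component from each orbit, so that $T=\mathbb Z/p\times T_0$. Since $\Omega_3^{SO}=0$, there is a compact oriented $N$ with $\partial N=T_0$. Using equivariant collars lifted from $Z/\langle\gamma\rangle$, form the closed oriented $\mathbb Z/p$-manifold
\[
\hat Z=Z\cup Z',\qquad Z'=(-D^4)\sqcup(-\epsilon D^4)\sqcup\bigl(\mathbb Z/p\times(-N)\bigr),
\]
with linear actions on the discs. For $l\not\equiv0$ the fixed points of $\gamma^l$ are the two centers. In the standard orientation the rotation angles are $(2\pi la/p,2\pi lb/p)$ and $(2\pi jla'/p,2\pi jlb'/p)$, and reversing the orientation changes the sign of one angle. Hence $\operatorname{sign}(\gamma^l,\hat Z)=\phi_a(l)+\epsilon\phi_{a'}(jl)$.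

By \eqref{eq:bdry} and excision,
\[
H^2(\hat Z)\cong H^2(\hat Z,\partial Z)\cong H^2(\hat Z,Z')\oplus H^2(\hat Z,Z)\cong H^2(Z,\partial Z)\oplus H^2(Z',\partial Z').
\]
The splitting is equivariant, and it is orthogonal because the product of a class in $H^2(\hat Z,Z')$ with a class in $H^2(\hat Z,Z)$ comes from $H^4(\hat Z,\hat Z)=0$. So $\operatorname{sign}(\gamma^l,\hat Z)=\operatorname{sign}(\gamma^l,Z)+\operatorname{sign}(\gamma^l,Z')$. Finally, $H^2(Z')$ is a sum of $p$ copies of $H^2(N)$ permuted cyclically. Splitting every copy in the same way into definite subspaces gives $H^\pm$ on which $(\gamma^l)^*$ has trace $0$, so $\operatorname{sign}(\gamma^l,Z')=0$.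
\end{proof}

If all $\operatorname{sign}_m(Z)$ vanish, the lemma yields the relation on which the paper turns:
\begin{equation}\label{eq:star}\tag{$\star$}
\text{there are a unit $j$ and a sign $\epsilon$ with }\ \phi_a(l)+\epsilon\,\phi_{a'}(jl)=0\ \text{ for all }l\not\equiv0.
\end{equation}

\begin{lemma}\label{lem:seven}
For $p=7$, $a=1$, $a'=2$ the relation \eqref{eq:star} fails.
\end{lemma}

\begin{proof}
Put $c_s=\cot(\pi s/7)>0$ for $s=1,2,3$. The function $\phi_1(l)=\cot^2(\pi l/7)$ is positive. For $a'=2$ we have $b'=4$, and
\[
\phi_2(1)=\cot\tfrac{2\pi}7\cot\tfrac{4\pi}7=-c_2c_3<0,\qquad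
\phi_2(3)=\cot\tfrac{6\pi}7\cot\tfrac{12\pi}7=(-c_1)(-c_2)>0 .
\]
As $l$ runs through the units so does $jl$; thus $\phi_2(jl)$ takes both signs, whereas \eqref{eq:star} would give it the constant sign $-\epsilon$.
\end{proof}

\section{The model case: twisted products with a circle}\label{sec:model}

\subsection{The manifolds $M_a$}
Let $\tau(z,w)=(\bar z,\bar w)$. This involution of $S^3$ preserves orientation, being the restriction of a linear map of $\mathbb R^4$ with eigenvalues $1,-1,1,-1$, and $\tau g_a\tau=g_a^{-1}$. Hence
\[
G=\langle g,t\mid g^p=1,\ tgt^{-1}=g^{-1}\rangle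
\]
acts on $S^3\times\mathbb R$ by $g(y,r)=(g_ay,r)$ and $t(y,r)=(\tau y,r+1)$. We call this the \emph{$a$-action}. It is proper and orientation preserving, and it is free: $g^it^n$ shifts $r$ by $n$, and $g_a^i$ has no fixed point for $i\not\equiv0$. Put $M_a=(S^3\times\mathbb R)/G$, a closed oriented $4$-manifold with $\pi_1(M_a)=G$. It fibers over the circle with fiber $L_a$ and monodromy induced by $\tau$. The purpose of the twist is to remove the torsion of $H_1(L_a\times S^1)=\mathbb Z/p\oplus\mathbb Z$: on $H_1(L_a)=\mathbb Z/p$ the map $1-\tau_*$ is multiplication by $2$, which is invertible, while on $H_3(L_a)=\mathbb Z$ it is zero, so the Wang sequence gives $H_*(M_a)\cong H_*(S^1\times S^3)$.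

\begin{lemma}\label{lem:aut}
The set of torsion elements of $G$ is the normal subgroup $\langle g\rangle$. Every automorphism $\psi$ of $G$ has the form $\psi(g)=g^k$, $\psi(t)=g^dt^{\mu}$ with $k$ a unit and $\mu=\pm1$, and $\psi(t^2)=t^{2\mu}$.
\end{lemma}

\begin{proof}
An element $g^it^n$ maps to $n$ in $G/\langle g\rangle=\mathbb Z$, so it is torsion only if $n=0$. Thus $\psi$ preserves $\langle g\rangle$ and induces $\mu=\pm1$ on the quotient. Finally $(g^dt^\mu)^2=g^d\,(t^\mu g^dt^{-\mu})\,t^{2\mu}=g^dg^{-d}t^{2\mu}$.
\end{proof}

To pass from dimension four to dimension three we cut a cover of the cobordism along a level set of a function that extends the coordinate $r$.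

\begin{lemma}\label{lem:f}
Let $Y\to Y_0$ be a regular covering of a compact manifold with deck group $\Delta$, and let $u:\Delta\to\mathbb Z$ be a homomorphism with finite kernel. Every smooth $f_\partial:\partial Y\to\mathbb R$ with $f_\partial(yx)=f_\partial(x)+u(y)$ for all $y\in\Delta$ extends to a smooth proper $f:Y\to\mathbb R$ with the same property.
\end{lemma}

\begin{proof}
Cover $Y_0$ by an open collar $O_0$ of $\partial Y_0$ and by evenly covered open sets $O_1,\dots,O_n$ disjoint from $\partial Y_0$. Over $O_0$ let $f_0$ be $f_\partial$ composed with the collar projection. Over $O_i$, $i\ge1$, choose a sheet and let $f_i=u(y)$ on its translate by $y$. If $\lambda_i$ is the pullback of a subordinate partition of unity, then $f=\sum\lambda_if_i$ extends $f_\partial$, and $f(yx)=f(x)+u(y)$ since $\sum\lambda_i=1$. Let $D\subset Y$ be compact with $\Delta D=Y$. A translate $yD$ meets $f^{-1}[-N,N]$ only if $|u(y)|\le N+\max_D|f|$, which holds for finitely many $y$; so $f$ is proper.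
\end{proof}

\subsection{The signature of a level set}
We have no control over the topology of a level set $Z$ of $f$; its second cohomology may be large. The point is that $Z$ separates $Y$ into two halves and that each half produces an isotropic subspace of $H^2(Z)$. These two subspaces fill up everything except what is dual to the classes that extend over all of $Y$. Coefficients are again complex.

\begin{definition}\label{def:split}
A \emph{split $\mathbb Z/p$-manifold} is an oriented $5$-manifold $Y$ with a smooth orientation-preserving action of $\langle\gamma\rangle=\mathbb Z/p$ and a proper smooth invariant function $f:Y\to\mathbb R$ such that $f|_{\partial Y}$ is a submersion, $0$ is a regular value, and $Z=f^{-1}(0)$ satisfies \eqref{eq:bdry}. We orient the compact $4$-manifold $Z$ as part of the boundary of $f^{-1}(-\infty,0]$; the action on $Z$ preserves this orientation.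
\end{definition}

\begin{proposition}\label{prop:vanish}
Let $(Y,f)$ be a split $\mathbb Z/p$-manifold. If the image $I$ of $H^2(Y)\to H=H^2(Z)$ is isotropic for $h$, then $\operatorname{sign}_m(Z)=0$ for all $m$.
\end{proposition}

\begin{proof}
Let $Y_+=f^{-1}[0,\infty)$, $Y_-=f^{-1}(-\infty,0]$, let $I_\pm$ be the image of $H^2(Y_\pm)\to H$, and let $K_\pm=I_\pm^\perp$. By the Mayer--Vietoris sequence of $Y=Y_+\cup Y_-$, a class on $Z$ that extends over both halves extends over $Y$, so $I=I_+\cap I_-$ and $I^\perp=K_++K_-$.

\emph{Step 1: description of $K_+$.} Let $\mathcal N=\ker(H_2(Z)\to H_2(Y_+))$ and $D\eta=\hat\eta\cap[Z,\partial Z]\in H_2(Z)$. Over a field, cohomology is the dual of homology, and the image of a transposed map is the annihilator of the kernel; so $I_+$ is the annihilator of $\mathcal N$. Since $h(\xi,\eta)=\pm\langle\xi,D\bar\eta\rangle$ and $H$ is finite-dimensional, $\eta\in K_+$ if and only if $D\bar\eta\in \mathcal N$. As $\mathcal N$ is stable under complex conjugation, this is equivalent to $D\eta\in\mathcal N$.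

\emph{Step 2: $K_\pm$ is isotropic.} Let $\eta,\eta'\in K_+$. Cycles representing $D\eta,D\eta'$ bound chains in $Y_+$, and chains have compact support; so $D\eta$ and $D\eta'$ vanish in $H_2(C)$, where $C=f^{-1}[0,N]$ for a large regular value $N$. The compact manifold $C$ has boundary $Z\cup R$ with $R=f^{-1}(N)\cup(C\cap\partial Y)$ and $Z\cap R=\partial Z$. Write $D\eta=\partial y$ with $y\in H_3(C,Z)$, and by duality $y=\alpha\cap[C]$ with $\alpha\in H^2(C,R)$. Represent $[C]$ by a chain $\mathbf c$ with $\partial\mathbf c=\mathbf z+\mathbf r$, where $\mathbf z$ lies in $Z$ and represents $\pm[Z,\partial Z]$ and $\mathbf r$ lies in $R$. A cocycle representing $\alpha$ vanishes on $R$, so $\partial(\alpha\cap\mathbf c)=\pm\alpha\cap\partial\mathbf c=\pm\alpha\cap\mathbf z$. Therefore $D\eta=\pm\,\alpha|_{(Z,\partial Z)}\cap[Z,\partial Z]$, and $\hat\eta=\pm\alpha|_{(Z,\partial Z)}$ by duality on $Z$. In the same way $\hat\eta'=\pm\alpha'|_{(Z,\partial Z)}$. The chain $\mathbf z=\partial\mathbf c-\mathbf r$ represents $0$ in $H_4(C,R)$, so $h(\eta,\eta')=\pm\langle\alpha\cup\bar\alpha',\mathbf z\rangle=0$.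 Replacing $f$ by $-f$ gives the statement for $K_-$.

\emph{Step 3: linear algebra.} The subspaces $I,K_\pm$ are $\gamma^*$-invariant, so each is the sum of its intersections with the $H_m$. Fix $m$ and write $I',K'_\pm$ for these intersections. The orthogonal complement of $I'$ in $H_m$ is $I^\perp\cap H_m=K'_++K'_-$. The subspaces $J_\pm=K'_\pm+I'$ are isotropic, since $K_\pm$ and $I$ are isotropic and $K_\pm\perp I$. Both contain $I'$, and their sum is the complement of $I'$, which contains $I'$. Hence
\[
\dim H_m=\dim(J_++J_-)+\dim I'\le\dim J_++\dim J_- .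
\]
If $h|_{H_m}$ has $b^+$ positive and $b^-$ negative squares, an isotropic subspace meets the definite subspaces trivially and so has dimension at most $\min(b^+,b^-)$. Thus $b^++b^-\le2\min(b^+,b^-)$, that is, $b^+=b^-$.
\end{proof}

\subsection{The model theorem}

\begin{proposition}\label{prop:model}
If $M_a$ and $M_{a'}$ are smoothly $h$-cobordant, then \eqref{eq:star} holds. In particular, for $p=7$ the manifolds $M_1$ and $M_2$ are not $h$-cobordant.
\end{proposition}

\begin{proof}
Let $V$ be an $h$-cobordism. It is orientable, because $w_1(V)$ restricts to $w_1(M_a)=0$ and $H^1(V;\mathbb Z/2)\cong H^1(M_a;\mathbb Z/2)$. Identify $\pi_1(V)=G$ through $M_a$ and let $Y=\widetilde V$. Then $\partial Y$ consists of two copies of $S^3\times\mathbb R$. On the first, $G$ acts by the $a$-action. On the second, $\psi(y)$ acts as $y$ does in the $a'$-action, where $\psi:\pi_1(M_{a'})\to\pi_1(V)$ is an automorphism of $G$ as in Lemma~\ref{lem:aut}. Let $u:G\to\mathbb Z$ send $g\mapsto0$, $t\mapsto1$, and let $f_\partial$ be $r$ on the first copy and $\mu r$ on the second; this is equivariant since $u\psi(g)=0$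 and $u\psi(t)=\mu$. Extend it by Lemma~\ref{lem:f} and subtract a regular value. With $\gamma=g$ we obtain a split $\mathbb Z/p$-manifold, and $\partial Z=S^3\sqcup S^3$. On the first sphere $\gamma$ acts as $g_a$; on the second, $\gamma=\psi(g^j)$ with $jk\equiv1$ acts as $g_{a'}^{\,j}$. Orient $V$ so that the first sphere has its standard orientation. Since $Y\simeq S^3\times\mathbb R$, we have $H^2(Y)=0$ and $I=0$. Proposition~\ref{prop:vanish} and Lemma~\ref{lem:defect} give \eqref{eq:star}, and Lemma~\ref{lem:seven} gives the last claim.
\end{proof}

The manifolds $M_a$ are homotopy equivalent for fixed $p$ (Remark~\ref{rem:M}), so the analogue of our question for manifolds with the homology of $S^1\times S^3$ already has a negative answer.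

\subsection{From the model to a homology sphere}
It remains to kill the class of $t$ in $H_1(M_a)$. Surgery on a circle representing $t$ kills too much: in $G/\langle\langle t\rangle\rangle$ we have $g=g^{-1}$, so the group is trivial and the lens space is lost. Surgery replaces a neighborhood $S^1\times D^3$ by the exterior of a circle in $S^4$. Instead we glue in the exterior of a circle in a homology four-sphere $\Sigma_0$ with group $\Gamma$, representing an element $c\in\Gamma$. We need the following.
\begin{itemize}
\item $c$ has infinite order, so that $G$ embeds in $\pi=G*_{t=c}\Gamma$.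
\item $\Gamma$ is the group of an acyclic aspherical $2$-complex. Acyclicity produces $\Sigma_0$. Asphericity and dimension two control $\pi_2$ of the cobordism, make $\Gamma$ torsion-free, and kill $H^4$ of subgroups of $\pi$, which replaces the equation $H^2(Y)=0$ of the model.
\item $\pi$ is perfect, so the homomorphism $u$ and the normal subgroup $\langle g\rangle$ of the model are gone. We need a subgroup $\pi'$ of finite index with a homomorphism onto $\mathbb Z/p\oplus\mathbb Z$ that behaves well on every conjugate of $G$.
\end{itemize}

\section{An acyclic aspherical complex with a prescribed quotient}\label{sec:group}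

We begin with the third requirement, which dictates a quotient of $\Gamma$. For an abelian group $\Lambda$ let $\Lambda^5\rtimes S_5$ have the product $(v,\eta)(v',\eta')=(v+\eta v',\eta\eta')$, where $(\eta v)_i=v_{\eta^{-1}i}$. On the subgroup of elements with $\eta(i)=i$, the coordinate $(v,\eta)\mapsto v_i$ is a homomorphism to $\Lambda$. So a homomorphism $\Phi:\pi\to\Lambda^5\rtimes S_5$ with transitive permutation part yields a subgroup of index five with a homomorphism to $\Lambda$. The shape of $\Phi$ is constrained. Its permutation image is perfect, and $S_4$ is solvable, so five letters is the least possible number. The sum of the coordinates is a homomorphism to $\Lambda$, so it vanishes on the perfect group $\pi$. We shall send $g$ to $(1,-1,0,0,0)$ with entries in $\mathbb Z/p$, and $t$ to an element that exchanges the letters $1,2$ and whose square has all integer coordinates nonzero; the latter will make every boundary component fiber over the circle.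

Let $\Lambda_0=\{v\in\mathbb Z^5:\sum v_i=0\}$, let $P=\Lambda_0\rtimes A_5\subset\mathbb Z^5\rtimes S_5$, and put
\[
c_0=(x,\sigma)\in P,\qquad x=(1,0,1,0,-2),\qquad\sigma=(12)(34).
\]
Then $\sigma x=(0,1,0,1,-2)$ and $c_0^2=((1,1,1,1,-4),\mathrm{id})$, so $c_0$ has infinite order.

\begin{lemma}\label{lem:perfect}
$P$ is perfect.
\end{lemma}

\begin{proof}
As $A_5$ is perfect, the abelianization of $P$ is a quotient of the coinvariants $(\Lambda_0)_{A_5}$. The vectors $e_i-e_j$, $i\ne j$, generate $\Lambda_0$ and have a common class $y$ there, since $A_5$ is transitive on ordered pairs. From $(e_1-e_2)+(e_2-e_3)=e_1-e_3$ we get $2y=y$, so $y=0$.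
\end{proof}

We now want an acyclic aspherical $2$-complex whose group maps onto $P$. Acyclicity is a condition on the abelianized relators only. So we may multiply the relators by long commutators in two new letters that map trivially to $P$, chosen so irregularly that small cancellation theory gives asphericity. Recall the definitions. For a finite set of cyclically reduced relators let $\mathcal R^*$ be the set of all cyclic permutations of the relators and their inverses. A \emph{piece} is a common initial segment of two distinct elements of $\mathcal R^*$. Condition $C'(1/6)$ says that a piece that is an initial segment of $r\in\mathcal R^*$ has length less than $|r|/6$. A finite $C'(1/6)$ presentation with cyclically reduced relators, in which no relator is a proper power and no relator is conjugate to another one or to its inverse, has aspherical presentation complex \cite{Lyndon}, \cite[III.11]{LS}, \cite{CCH}.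

\begin{lemma}\label{lem:K}
There are a finite acyclic aspherical $2$-complex $K$ with $\Gamma=\pi_1(K)$, an epimorphism $\varphi:\Gamma\to P$ and an element $c\in\Gamma$ with $\varphi(c)=c_0$.
\end{lemma}

\begin{proof}
Let $p_1=c_0,p_2,\dots,p_n$ generate $P$, and let $F$ be free on $x_1,\dots,x_n$, mapped onto $P$ by $x_i\mapsto p_i$. As $P$ is perfect, there are $w_i\in[F,F]$ with $w_i\mapsto p_i$. Let $u_i$ be the reduced form of $x_i^{-1}w_i$; it is nonempty since it abelianizes to $-x_i$. Put $D=\max|u_i|$. Take generators $x_1,\dots,x_n,\mathsf a,\mathsf b$ and, with $[y,y']=yy'y^{-1}y'^{-1}$, relators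
\[
r_i=u_i\prod_{j=1}^8[\mathsf a^{k_{ij}},\mathsf b^{l_{ij}}]\quad(i\le n),
\]
\[
r_{n+1}=\mathsf a^{-1}\prod_{j=1}^8[\mathsf b^{l_{n+1,j}},\mathsf a^{k_{n+1,j}}],\qquad
r_{n+2}=\mathsf b^{-1}\prod_{j=1}^8[\mathsf a^{k_{n+2,j}},\mathsf b^{l_{n+2,j}}].
\]
The $16(n+2)$ exponents $k_{ij},l_{ij}$ are integers in an interval $(N,2N)$ that differ pairwise by at least $2$, where $N\ge D$ is large enough to allow this. The relators are cyclically reduced and abelianize to $-x_i,-\mathsf a,-\mathsf b$. So the cellular boundary map $C_2\to C_1$ of the presentation complex $K$ is an isomorphism, and $K$ is acyclic. The assignment $x_i\mapsto p_i$, $\mathsf a,\mathsf b\mapsto1$ kills all relators and defines $\varphi$; put $c=x_1$.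

It remains to verify the conditions for asphericity. Read the $r_i^{\pm1}$ as cyclic words and call a maximal power of $\mathsf a$ or of $\mathsf b$ a \emph{syllable}. Each relator has $32$ syllables; in $r_{n+1}$ the first letter merges with the last syllable to $\mathsf a^{-(k_{n+1,8}+1)}$, and in $r_{n+2}$ to $\mathsf b^{-(l_{n+2,8}+1)}$. Syllables have length between $N+1$ and $2N$. A \emph{flanked syllable} is a syllable together with the letter before and the letter after it.

\emph{Claim: a flanked syllable can be read at only one position in all the cyclic words $r_i^{\pm1}$.} Let $v$ be the length of the syllable. If it is one of the two merged syllables, or its partner in the same commutator, or the inverse of one of these, then only one syllable in $r_1,\dots,r_{n+2}$ has length $v$, because the exponents differ by at least $2$. The syllable with its sign then occurs once in the $r_i^{\pm1}$. Otherwise the length $v$ occurs exactly twice, with opposite signs, in one commutator $\alpha^k\beta^l\alpha^{-k}\beta^{-l}$, $\{\alpha,\beta\}=\{\mathsf a,\mathsf b\}$, of one relator $r$. The signed syllable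 then occurs once in $r$ and once in $r^{-1}$, which contains $\beta^l\alpha^k\beta^{-l}\alpha^{-k}$, and a neighbor distinguishes the two occurrences:
\begin{center}
\begin{tabular}{c|c|c}
syllable & in $r$ & in $r^{-1}$\\ \hline
$\alpha^k$ & followed by $\beta$ & followed by $\beta^{-1}$\\
$\alpha^{-k}$ & preceded by $\beta$ & preceded by $\beta^{-1}$\\
$\beta^l$ & followed by $\alpha^{-1}$ & followed by $\alpha$\\
$\beta^{-l}$ & preceded by $\alpha^{-1}$ & preceded by $\alpha$
\end{tabular}
\end{center}
The first two rows remain valid when $\beta^{-l}$ is a merged syllable. This proves the claim.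

A piece can be read at two positions, so it contains no flanked syllable. View a cyclic relator as a cyclic sequence of blocks, namely its syllables and possibly $u_i^{\pm1}$. A subword that meets three consecutive blocks with a syllable in the middle contains a flanked syllable. So a piece meets at most two syllables and the block $u_i^{\pm1}$, and has length at most $4N+D\le5N$. Every relator has length greater than $32N>6\cdot5N$, so $C'(1/6)$ holds. If a relator were a proper power, or conjugate to another relator or to the inverse of a relator (for cyclically reduced words this means equal as cyclic words), each of its flanked syllables could be read at two positions.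
\end{proof}

Every subgroup $S\le\Gamma$ has a $2$-dimensional classifying space, a cover of $K$. Hence $H^i(S;\mathbb C)=0$ for $i\ge3$, and $\Gamma$ is torsion-free, since a nontrivial finite cyclic group has nonzero integral homology in all odd degrees. The element $c$ has infinite order because $c_0$ has.

\section{The homology spheres $\Sigma_{p,a}$}\label{sec:sigma}

\subsection{The piece $E$}
Thicken $K$ to an orientable $5$-dimensional handlebody $N(K)\simeq K$: attach to $D^5$ one orientable $1$-handle for each generator, represent the relators by disjoint embedded circles in the $4$-dimensional boundary, and attach $2$-handles along them with any framing. Let $\Sigma_0=\partial N(K)$. Since $H_i(N(K),\Sigma_0)\cong H^{5-i}(N(K))$ is $\mathbb Z$ for $i=5$ and zero otherwise, the sequence of the pair shows that $\Sigma_0$ is a homology four-sphere. Turned upside down, $N(K)$ is $\Sigma_0\times I$ with handles of index $3,4,5$, so $\pi_1(\Sigma_0)=\Gamma$.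

Let $\nu(c)\cong S^1\times D^3$ be a tubular neighborhood of an embedded circle in $\Sigma_0$ representing $c$, and let $E=\Sigma_0\setminus\operatorname{int}\nu(c)$. Since $\pi_1(\partial\nu(c))\cong\pi_1(\nu(c))$, van Kampen's theorem gives $\pi_1(E)=\Gamma$. The Mayer--Vietoris sequence of $\Sigma_0=\nu(c)\cup E$ gives
\begin{equation}\label{eq:E}
H_1(E)=H_3(E)=H_4(E)=0,\qquad H_2(\partial E)\xrightarrow{\ \cong\ }H_2(E)\cong\mathbb Z .
\end{equation}

\subsection{The piece $X_a$}
To compare the manifolds for different $a$ we remove from each $M_a$ a neighborhood of a circle that does not depend on $a$. Fix $0<\delta<\sin(\pi/p)$ and let $B_0=\{y\in S^3:|y-(1,0)|\le\delta\}$. The map $(z,w)\mapsto(\operatorname{Im}z,\operatorname{Re}w,\operatorname{Im}w)$ carries $B_0$ diffeomorphically onto a round ball in $\mathbb R^3$ and $\tau$ to the rotation $\operatorname{diag}(-1,1,-1)$. The translates of $B_0$ under $g_a$ are the $p$ balls of radius $\delta$ about the points $(\zeta^s,0)$. They are disjoint, since $|\zeta^s-1|\ge2\sin(\pi/p)>2\delta$ for $s\not\equiv0$. Let $A\subset S^3$ be the complement of their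 interiors; it is simply connected and independent of $a$. An element $g^it^n$ carries $B_0\times\mathbb R$ to $g_a^iB_0\times\mathbb R$, so the stabilizer of $B_0\times\mathbb R$ is $\langle t\rangle$. Put
\[
\nu=(B_0\times\mathbb R)/\langle t\rangle\subset M_a,\qquad X_a=M_a\setminus\operatorname{int}\nu=(A\times\mathbb R)/G,\qquad Q=\partial\nu=\partial X_a .
\]
Neither $\nu$ nor $Q$ depends on $a$, and $\nu\cong S^1\times D^3$ because $SO(3)$ is connected. Fix once and for all a diffeomorphism $\theta:\nu\to\nu(c)$ that takes the generator $t$ of $\pi_1(\nu)$ to $c$, and define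
\[
\Sigma_{p,a}=X_a\cup_{\theta|_Q}E .
\]

\begin{lemma}\label{lem:sigma}
$\Sigma_{p,a}$ is a homology four-sphere with $\pi_1(\Sigma_{p,a})=\pi:=G*_{t=c}\Gamma$, and $\pi$ is perfect.
\end{lemma}

\begin{proof}
$X_a$ fibers over the circle with fiber the punctured lens space $A/\langle g_a\rangle$, whose reduced homology is $\mathbb Z/p$ in degree $1$. As $1-\tau_*=2$ is invertible on it, the Wang sequence shows that $X_a\to S^1$ is a homology isomorphism. Also $H_1(Q)\cong H_1(S^1)$ under the same projection, so $H_1(Q)\cong H_1(X_a)$. With \eqref{eq:E}, the maps $H_i(Q)\to H_i(X_a)\oplus H_i(E)$ are isomorphisms for $i=1,2$, and the target vanishes for $i=3,4$. Mayer--Vietoris gives $H_4(\Sigma_{p,a})\cong H_3(Q)=\mathbb Z$ and $H_i(\Sigma_{p,a})=0$ for $i=1,2,3$. Since $A\times\mathbb R$ is simply connected, $\pi_1(X_a)=G$; and $\pi_1(Q)=\mathbb Z$ maps isomorphically onto $\langle t\rangle$ and $\langle c\rangle$. Van Kampen's theorem gives $\pi$, which is perfect as $H_1=0$.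
\end{proof}

\section{The homotopy equivalences}\label{sec:he}

A homotopy equivalence $X_1\to X_a$ that is the identity on $Q$ extends by the identity of $E$. Upstairs this asks for a self-map of $A$ that is equivariant for a dihedral group. The difficulty is twofold: the dihedral action has fixed points, and $\pi_2(A)\ne0$, so there is an obstruction in top degree. It lies in $\mathbb Z/p$ and is computed by a degree. This is where $ab\equiv1$ enters.

\begin{lemma}\label{lem:deg}
Every map $S^3\to S^3$ that intertwines $g_1$ and $g_a$ has degree $\equiv1\pmod p$.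
\end{lemma}

\begin{proof}
Any two such maps have congruent degrees. Indeed, lift a CW structure from $L_1$ to $S^3$, so that cells are permuted freely. As $\pi_i(S^3)=0$ for $i\le2$, the two maps are equivariantly homotopic on the $2$-skeleton, one orbit of cells at a time, and by homotopy extension we may assume that they agree there. The difference of the degrees is then $\sum_ed(e)$ over the $3$-cells $e$, where $d(e)\in\pi_3(S^3)=\mathbb Z$ compares the two maps on $e$. Since $g_1$ and $g_a$ preserve orientation, $d$ is constant on orbits, which have $p$ elements. Now take $a,b$ positive. The map $(\rho e^{i\alpha},\rho'e^{i\beta})\mapsto(\rho e^{ia\alpha},\rho'e^{ib\beta})$, $\rho,\rho'\geq0$, intertwines $g_1$ and $g_a$. It preserves the set $zw=0$ and is an orientation-preserving $ab$-fold covering of its complement, so it has degree $ab\equiv1$.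
\end{proof}

\begin{lemma}\label{lem:F}
There is a homotopy equivalence $F:A\to A$ with $Fg_1=g_aF$, $F\tau=\tau F$ and $F|_{\partial B_0}=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $\mathbf D=\langle g,\tau\rangle$ be the dihedral group of order $2p$, acting on the source through $g_1$ and on the target through $g_a$. Both actions preserve the orientation of $S^3$.

\emph{The singular set.} The fixed set of $\tau$ is the circle of real points. It misses the balls other than $B_0$, because $\tau$ carries each of them to a different ball; it meets $B_0$ in a diameter and therefore meets $A$ in one arc $\ell$ with ends on $\partial B_0$. As $p$ is odd, all involutions of $\mathbf D$ are conjugate to $\tau$ by powers of $g$. Distinct involutions have disjoint fixed sets, since their product is a nontrivial power of $g$, which acts freely. Hence, in the source, $A_0:=\partial A\cup\mathbf D\ell$ is the disjoint union of the $p$ translates of $\partial B_0\cup\ell$, whose stabilizer is $\langle\tau\rangle$, and $A_0$ contains all points of $A$ with nontrivial stabilizer. Define $F(g_1^iy)=g_a^iy$ for $y\in\partial B_0\cup\ell$;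 this is an equivariant map $A_0\to A$.

\emph{The obstruction cochain.} By Illman's theorem the source has a $\mathbf D$-equivariant triangulation. After a barycentric subdivision, a simplex mapped to itself by a group element is fixed pointwise by it. Then $\partial A$ and the fixed sets are subcomplexes, so $A_0$ is one, and the simplices outside $A_0$ are permuted freely. As the target is simply connected, $F$ extends over one representative of each orbit of vertices, edges and $2$-simplices in turn, and then equivariantly over the $2$-skeleton $A^{(2)}\supset A_0$. Let $\mathbb Z[\mathcal B]=H_3(S^3,A)$ be the free abelian group on the set $\mathcal B$ of the $p$ balls, which $\mathbf D$ permutes through the target action. The sequence of the pair and the Hurewicz theorem give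
\[
\Pi:=\pi_2(A)=H_2(A)=\mathbb Z[\mathcal B]\big/\textstyle\bigl(\sum_{B\in\mathcal B}B\bigr),
\]
the class of $B$ being that of its boundary sphere. Orient $3$-simplices by $S^3$ and set $o(e)=F_*[\partial e]\in\Pi$. Then $o\in\operatorname{Hom}_{\mathbf D}(C_3(A,A_0),\Pi)$, and $F$ extends equivariantly over $A$ if $o=0$. Given any $d\in\operatorname{Hom}_{\mathbf D}(C_2(A,A_0),\Pi)$, we can change $F$ equivariantly in the interior of each $2$-simplex $f\not\subset A_0$ by adding a sphere that represents $d(f)$; this replaces $o(e)$ by $o(e)+d(\partial e)$. So it suffices to show that $o$ is a coboundary. Write $\sim$ for equality modulo coboundaries.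

\emph{Reduction to the coinvariants.} For a $3$-simplex $e$ and $z\in\Pi$ let $o_{e,z}$ be the cochain with value $hz$ on $he$ for $h\in\mathbf D$ and $0$ off the orbit of $e$. It is additive in $z$, and $o_{he,hz}=o_{e,z}$. Let a $2$-simplex $f\not\subset\partial A$ be the common face of $e$ and $e'$, oriented as part of $\partial e$, and let $d$ have value $hz$ on $hf$ and vanish off the orbit of $f$. The incidence number of a $3$-simplex $e''$ with $hf$ is $1$ if $e''=he$, $-1$ if $e''=he'$, and $0$ otherwise; so the coboundary of $d$ is $o_{e,z}-o_{e',z}$. Any two $3$-simplices are joined by a chain of such adjacencies, because $\operatorname{int}A$ minus the $1$-skeleton is connected. Thus $o_{e,z}\sim o_{e_0,z}$ for a fixed $e_0$ and all $e$. Summing over representatives of the orbits of $3$-simplices,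
\[
o=\sum_{\mathrm{reps}}o_{e,o(e)}\sim o_{e_0,y},\qquad y=\sum_{\mathrm{reps}}o(e).
\]
Moreover $o_{e_0,z}=o_{he_0,hz}\sim o_{e_0,hz}$, so $o_{e_0,z-hz}\sim0$. Hence $o\sim0$ if $y$ vanishes in the coinvariants $\Pi_{\mathbf D}$. As $\mathbf D$ is transitive on $\mathcal B$, the augmentation $\varepsilon$ (sum of coefficients) identifies $\mathbb Z[\mathcal B]_{\mathbf D}$ with $\mathbb Z$ and $\Pi_{\mathbf D}$ with $\mathbb Z/p$.

\emph{Computation of $\varepsilon(y)$.} Extend $F$ to an equivariant map $\hat F:S^3\to S^3$: over the $3$-simplices using $\pi_2(S^3)=0$, and over the balls by $g_1^iy'\mapsto g_a^iy'$ for $y'\in B_0$. For a $3$-simplex $e$ let $n(e)=\hat F_*[e,\partial e]\in H_3(S^3,A)=\mathbb Z[\mathcal B]$. Then $n(he)=hn(e)$, and $n(e)$ maps to $o(e)$ in $\Pi$, so $\varepsilon(y)\equiv\sum_{\mathrm{reps}}\varepsilon(n(e))$ modulo $p$. In $H_3(S^3,A^{(2)})$ the fundamental class is the sum of all $3$-simplices and all balls. Apply $\hat F_*:H_3(S^3,A^{(2)})\to H_3(S^3,A)$ and compare coefficients of $B_0$. The left side gives $\deg\hat F$. The ball $B_0$ contributes $1$ and the other balls $0$.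 The orbit of $e$ contributes $2\varepsilon(n(e))$, because each ball is carried to $B_0$ by exactly two elements of $\mathbf D$. Therefore
\[
\deg\hat F=1+2\sum_{\mathrm{reps}}\varepsilon(n(e)).
\]
By Lemma~\ref{lem:deg} the degree is $\equiv1$, and $p$ is odd, so $\varepsilon(y)\equiv0$.

We obtain an equivariant $F:A\to A$ extending the map on $A_0$. It sends $\partial(g_1^iB_0)$ to $\partial(g_a^iB_0)$ with degree $1$, so it permutes the generators of $H_2(A)$ and is an isomorphism there. As $A$ is simply connected and $H_i(A)=0$ for $i\ge3$, Whitehead's theorem shows that $F$ is a homotopy equivalence.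
\end{proof}

\begin{proposition}\label{prop:he}
For fixed $p$, all $\Sigma_{p,a}$ are homotopy equivalent.
\end{proposition}

\begin{proof}
The map $F\times\mathrm{id}_{\mathbb R}$ intertwines the $1$-action and the $a$-action of $G$, so it descends to $X_1\to X_a$. This map is the identity on $\pi_1=G$ and a homotopy equivalence on universal covers, hence a homotopy equivalence, and it is the identity on $Q=(\partial B_0\times\mathbb R)/\langle t\rangle$. By the gluing lemma for homotopy equivalences, its union with $\mathrm{id}_E$ is a homotopy equivalence $\Sigma_{p,1}\to\Sigma_{p,a}$.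
\end{proof}

\begin{remark}\label{rem:M}
Gluing with $\mathrm{id}_\nu$ instead of $\mathrm{id}_E$ gives $M_1\simeq M_a$.
\end{remark}

\section{Extending a cobordism to the model manifolds}\label{sec:U}

From now on $V$ is a cobordism between $\Sigma_{p,a}$ and $\Sigma_{p,a'}$ as in condition (4) of Theorem~\ref{thm:B}, with $p$ any odd prime. An $h$-cobordism is of this kind, since $\widetilde\Sigma_{p,a}\to\widetilde V$ is then a homotopy equivalence. The boundary of $V$ does not fiber over the circle, and $\pi_2(V)$ need not vanish. Both defects are repaired by attaching a cobordism from each end back to the model manifold. Let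
\[
W_a=(M_a\times[0,1])\cup_{\theta}N(K),
\]
glued along $\theta:\nu\times1\to\nu(c)\subset\partial N(K)$. Then $\partial W_a=M_a\sqcup\Sigma_{p,a}$. Since $\pi_1(X_a)\cong\pi_1(M_a)$ and $\pi_1(E)\cong\pi_1(N(K))$, van Kampen's theorem shows that $\pi_1(\Sigma_{p,a})\to\pi_1(W_a)=\pi$ is an isomorphism, and $\pi_1(M_a)\to\pi$ is the inclusion of the factor $G$. Put
\[
U=W_a\cup_{\Sigma_{p,a}}V\cup_{\Sigma_{p,a'}}W_{a'},\qquad\partial U=M_a\sqcup M_{a'} .
\]
All inclusions of $\Sigma_{p,a},\Sigma_{p,a'}$ and of the three pieces induce isomorphisms on $\pi_1$. We identify $\pi_1(U)=\pi_1(W_a)=\pi$. As $\pi$ is perfect, $w_1(U)=0$ and $U$ is orientable.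

\begin{lemma}\label{lem:pi2}
$\pi_2(U)=0$.
\end{lemma}

\begin{proof}
The groups $G$, $\Gamma$, $\langle t\rangle$ inject into $\pi$. So $\widetilde W_a$ is the union of disjoint copies of $S^3\times\mathbb R\times[0,1]$ and disjoint copies of the contractible space $\widetilde{N(K)}$, and the two unions meet in copies of $\mathbb R\times D^3$. Mayer--Vietoris gives $H_2(\widetilde W_a)=0$, and the same holds for $a'$. The preimages in $\widetilde U$ of the three pieces and of the two homology spheres are their universal covers. Since $H_1(\widetilde\Sigma_{p,a})=H_1(\widetilde\Sigma_{p,a'})=0$, Mayer--Vietoris shows that $H_2(\widetilde U)$ is the image of $H_2(\widetilde V)$. By (4) it is the image of $H_2(\widetilde\Sigma_{p,a})\oplus H_2(\widetilde\Sigma_{p,a'})$, and this map factors through $H_2(\widetilde W_a)\oplus H_2(\widetilde W_{a'})=0$. By Hurewicz, $\pi_2(U)=H_2(\widetilde U)=0$.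
\end{proof}

The cobordism $V$ identifies the groups of its two ends by an unknown automorphism of $\pi$. We must show that it respects $G$ up to conjugacy. Recall that the amalgam $\pi=G*_{\langle t\rangle}\Gamma$ acts on its \emph{Bass--Serre tree}, with vertex set $\pi/G\sqcup\pi/\Gamma$ and edge set $\pi/\langle t\rangle$, without inverting edges; vertex stabilizers are the conjugates of $G$ and $\Gamma$, and edge stabilizers are the conjugates of $\langle t\rangle$. A finite group acting on a tree without inversions fixes a vertex.

\begin{lemma}\label{lem:norm}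
If $C\le\pi$ has order $p$, then $C=h\langle g\rangle h^{-1}$ and $N_\pi(C)=hGh^{-1}$ for some $h\in\pi$. Consequently every automorphism of $\pi$ carries $G$ onto a conjugate of $G$.
\end{lemma}

\begin{proof}
$C$ fixes a vertex. If it fixed two, it would fix the path between them and lie in an edge stabilizer, which is torsion-free. So the vertex is unique, and since $\Gamma$ is torsion-free its stabilizer is some $hGh^{-1}$. By Lemma~\ref{lem:aut}, $C=h\langle g\rangle h^{-1}$, which is normal in $hGh^{-1}$. Conversely $N_\pi(C)$ preserves the fixed set of $C$, so it lies in $hGh^{-1}$. For an automorphism $\beta$ we get $\beta(G)=\beta(N_\pi\langle g\rangle)=N_\pi(\beta\langle g\rangle)=hGh^{-1}$.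
\end{proof}

\begin{corollary}\label{cor:D}
There are an automorphism $\psi$ of $G$ and components $D_1,D_2\cong S^3\times\mathbb R$ of $\partial\widetilde U$, over $M_a$ and $M_{a'}$, both with stabilizer $G\le\pi$, such that $G$ acts on $D_1$ by the $a$-action and $\psi(y)$ acts on $D_2$ as $y$ does in the $a'$-action. Moreover $\partial\widetilde U=\pi D_1\sqcup\pi D_2$.
\end{corollary}

\begin{proof}
For $D_1$ this is the identification $\pi_1(U)=\pi_1(W_a)$. Let $\beta:\pi=\pi_1(W_{a'})\to\pi_1(U)=\pi$ be induced by inclusion. There is a component $D'\cong S^3\times\mathbb R$ over $M_{a'}$ with stabilizer $\beta(G)$, on which $\beta(y)$ acts as $y$. Write $\beta(G)=hGh^{-1}$, $\psi(y)=h^{-1}\beta(y)h$ and $D_2=h^{-1}D'$, identified with $D'$ by $h^{-1}$; then $\psi(y)h^{-1}x=h^{-1}\beta(y)x$.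
\end{proof}

We write $\psi(g)=g^k$, $\psi(t)=g^dt^\mu$, $\psi(t^2)=t^{2\mu}$ as in Lemma~\ref{lem:aut}, and $jk\equiv1$.

\section{The covering space and the proof of Theorem~\ref{thm:A}}\label{sec:cover}

\subsection{The cover}
Let $\Delta=\mathbb Z/p\oplus\mathbb Z$ and define $\Phi:\pi\to\Delta^5\rtimes S_5$ as follows. On $\Gamma$ it is $\varphi:\Gamma\to P\subset\mathbb Z^5\rtimes S_5$. On $G$ it is $t\mapsto c_0=(x,\sigma)$ and $g\mapsto(\mathbf e,\mathrm{id})$ with $\mathbf e=(1,-1,0,0,0)\in(\mathbb Z/p)^5$. The relation $tgt^{-1}=g^{-1}$ is respected, since $c_0(\mathbf e,\mathrm{id})c_0^{-1}=(\sigma\mathbf e,\mathrm{id})$ and $\sigma\mathbf e=-\mathbf e$; and $t$ and $c$ have the same image. Write $\Phi(y)=(v(y),\eta_y)$. Through $\eta$ the group $\pi$ acts on $\{1,\dots,5\}$, transitively because $\varphi(\Gamma)=P$ maps onto $A_5$. Let $\pi'$ be the stabilizer of $1$ and let $\lambda=v_1:\pi'\to\Delta$. It is a homomorphism, and it is onto because $\lambda(g)=(1,0)$ and $\lambda(t^2)=(0,1)$. Put $\pi_\infty=\ker\lambda$ and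
\[
Y=\widetilde U/\pi_\infty\ \longrightarrow\ U'=\widetilde U/\pi' .
\]
Then $U'$ is a five-fold cover of $U$, hence compact, and $Y\to U'$ is a connected regular cover with deck group $\Delta$. Let $\gamma=(1,0)\in\Delta$ and let $u:\Delta\to\mathbb Z$ be the projection.

\subsection{The boundary of $Y$}
Let $D$ be $D_1$ or $D_2$. The components of $\pi D$ correspond to $\pi/G$, and their $\pi'$-orbits to the double cosets $\pi'hG$, which correspond to the $G$-orbits on $\{1,\dots,5\}$ by $h\mapsto h^{-1}(1)$. As $g$ acts trivially and $t$ acts as $\sigma$, these orbits are $\{1,2\},\{3,4\},\{5\}$. For $i\in\{1,3,5\}$ choose $h_i\in\pi$ with $h_i(1)=i$, $h_1=1$, and let $G_i$ be the stabilizer of $i$ in $G$, so $G_1=G_3=\langle g,t^2\rangle$ and $G_5=G$. The components $h_i^{-1}D$ represent the $\pi'$-orbits, and the stabilizer of $h_i^{-1}D$ in $\pi'$ is $h_i^{-1}G_ih_i$. If $\Phi(h_i)=(w,\eta)$ and $y\in G_i$, then $(w,\eta)^{-1}=(-\eta^{-1}w,\eta^{-1})$, and the vector part of $\Phi(h_i^{-1}yh_i)$ is $\eta^{-1}(-w+v(y)+\eta_yw)$. Its first coordinate is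
\[
\lambda(h_i^{-1}yh_i)=-w_i+v_i(y)+w_{\eta_y^{-1}i}=v_i(y).
\]
For $D_1$ we must therefore evaluate $v_i(y)$, and for $D_2$, in terms of the $a'$-action, $v_i(\psi(y))$; note that $\psi$ preserves each $G_i$. Using $\Phi(t^2)=((1,1,1,1,-4),\mathrm{id})$ and $x_5=-2$, we find the following values, where $(k,\mu)$ is to be read as $(1,1)$ for $D_1$, and $L$ is $L_a$ or $L_{a'}$:
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
$i$ & $G_i$ & values on generators & kernel & image in $\Delta$ & component of $\partial Y$\\ \hline
$1$ & $\langle g,t^2\rangle$ & $g\mapsto(k,0)$, $t^2\mapsto(0,\mu)$ & $1$ & $\Delta$ & $S^3\times\mathbb R$\\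
$3$ & $\langle g,t^2\rangle$ & $g\mapsto0$, $t^2\mapsto(0,\mu)$ & $\langle g\rangle$ & $0\oplus\mathbb Z$ & $L\times\mathbb R$\\
$5$ & $G$ & $g\mapsto0$, $t\mapsto(0,-2\mu)$ & $\langle g\rangle$ & $0\oplus2\mathbb Z$ & $L\times\mathbb R$
\end{tabular}
\end{center}
In the last row, $v_5\psi(t)=d\,v_5(g)+\mu\,v_5(t)=(0,-2\mu)$. The image of $h_i^{-1}D$ in $Y$ is the quotient of $S^3\times\mathbb R$ by the kernel, and its stabilizer in $\Delta$ is the image. Every component of $\partial Y$ is a $\Delta$-translate of one of these six and, as $\Delta$ is abelian, has the same stabilizer. So $\partial Y$ has two components $S^3\times\mathbb R$, on which $\gamma$ acts as $g_a$ and as $g_{a'}^{\,j}$, and $p+2p$ components $L\times\mathbb R$ over each end, none of which is preserved by a nontrivial power of $\gamma$.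

Define $f_\partial$ on the six representatives as $\mu r/2$, $\mu r/2$, $-2\mu r$ for $i=1,3,5$. Since $t$ shifts $r$ by $1$, the table shows that $f_\partial(yx)=f_\partial(x)+u(y)$ for $y$ in the stabilizer, so $f_\partial$ extends uniquely to $\partial Y$ with this property for all $y\in\Delta$. On each component it is a nonzero multiple of $r$ plus a constant. Extend it to $f:Y\to\mathbb R$ by Lemma~\ref{lem:f} and subtract a regular value. Then $(Y,f)$ is a split $\mathbb Z/p$-manifold with free action. Each component of $\partial Y$ meets $Z=f^{-1}(0)$ in one slice $r=\mathrm{const}$, so for a suitable orientation of $U$ the boundary $\partial Z$ has the form required in Lemma~\ref{lem:defect}.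

\subsection{Classes that extend over $Y$}
In the model, $Y$ was simply connected and $H^2(Y)=0$. Now $\pi_1(Y)=\pi_\infty$ is large and $H^2(Y;\mathbb C)$ need not vanish. But since $\pi_2(Y)=0$ all its classes come from the group, and their products land in $H^4$ of the group. Coefficients are complex.

\begin{lemma}\label{lem:iso}
Let $(Y,f)$ be a connected split $\mathbb Z/p$-manifold such that $\pi_2(Y)=0$, $H^4(\pi_1(Y))=0$, and every component of $\partial Y$ has finite fundamental group. Then the image $I$ of $H^2(Y)\to H^2(Z)$ is isotropic.
\end{lemma}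

\begin{proof}
Since $\pi_2(Y)=0$, a classifying space $B'$ for $\pi_1(Y)$ is obtained from $Y$ by attaching cells of dimension at least $4$; so the inclusion $q:Y\to B'$ induces an isomorphism on $H^2$. To evaluate $h$ we need relative classes. For a component $T$ of $\partial Y$ let $q_T:T\to B_T$ be the classifying map to $B_T=B\pi_1(T)$ and let $\beta_T:B_T\to B'$ be induced by $\pi_1(T)\to\pi_1(Y)$. Maps into the aspherical space $B'$ are determined up to homotopy by their effect on $\pi_1$, so $q|_T\simeq\beta_Tq_T$. Let $B\simeq B'$ be the mapping cylinder of $\bigsqcup\beta_T$ and $B_\partial=\bigsqcup B_T\subset B$. In $B$ the map $q|_{\partial Y}$ is homotopic to $\bigsqcup q_T$, so by homotopy extension we may take $q$ to be a map of pairs $(Y,\partial Y)\to(B,B_\partial)$. Finite groups have no complex cohomology in positive degrees, so $H^i(B_\partial)=0$ for $i\ge1$. Hence $H^2(B,B_\partial)\to H^2(B)$ is onto, and $H^4(B,B_\partial)$ injects into $H^4(B)=0$.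

Let $\xi,\eta\in I$ and let $\iota:(Z,\partial Z)\to(Y,\partial Y)$ be the inclusion. There are $\xi_0,\eta_0\in H^2(B,B_\partial)$ whose images in $H^2(B)$ pull back to $\xi,\eta$. By uniqueness of lifts, $\hat\xi=\iota^*q^*\xi_0$ and $\hat\eta=\iota^*q^*\eta_0$. As $\xi_0\cup\bar\eta_0\in H^4(B,B_\partial)=0$, we get $h(\xi,\eta)=0$.
\end{proof}

\begin{lemma}\label{lem:H4}
$H^4(S;\mathbb C)=0$ for every subgroup $S\le\pi$.
\end{lemma}

\begin{proof}
$S$ acts without inversions on the Bass--Serre tree, whose augmented chain complex $0\to\mathbb C[\mathrm{Edges}]\to\mathbb C[\mathrm{Vertices}]\to\mathbb C\to0$ is an exact sequence of $\mathbb CS$-modules. The first two terms are sums of modules $\mathbb C[S/S_e]$ and $\mathbb C[S/S_v]$ over orbit representatives, with $S_e,S_v$ the stabilizers. By Shapiro's lemma $\operatorname{Ext}^i_{\mathbb CS}(\mathbb C[S/S'],\mathbb C)=H^i(S')$, so the long exact $\operatorname{Ext}$ sequence contains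
\[
\prod_eH^3(S_e)\to H^4(S)\to\prod_vH^4(S_v).
\]
Each $S_e$ is trivial or infinite cyclic, so $H^3(S_e)=0$. If $S_v$ is isomorphic to a subgroup of $\Gamma$, then $H^4(S_v)=0$ by Section~\ref{sec:group}. If it is isomorphic to a subgroup $S'$ of $G$, then $S'\cap\langle g\rangle$ is finite and normal with quotient a subgroup of $\mathbb Z$, so $H^i(S')=H^i(S'/(S'\cap\langle g\rangle))=0$ for $i\ge2$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $p$ be an odd prime. If condition \textup{(4)} of Theorem~\ref{thm:B} holds for $a,a'$, then \eqref{eq:star} holds.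
\end{proposition}

\begin{proof}
The cover $Y$ has $\pi_2(Y)=\pi_2(U)=0$ by Lemma~\ref{lem:pi2}, $H^4(\pi_\infty;\mathbb C)=0$ by Lemma~\ref{lem:H4}, and boundary components with group $1$ or $\mathbb Z/p$. By Lemma~\ref{lem:iso} and Proposition~\ref{prop:vanish}, $\operatorname{sign}_m(Z)=0$ for all $m$, so $\operatorname{sign}(\gamma^l,Z)=0$ for all $l$. Lemma~\ref{lem:defect} gives \eqref{eq:star}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:sigma} and Proposition~\ref{prop:he}, $\Sigma_{7,1}$ and $\Sigma_{7,2}$ are homotopy equivalent homology four-spheres. An $h$-cobordism between them would satisfy (4), so \eqref{eq:star} would hold for $p=7$, $a=1$, $a'=2$, contrary to Lemma~\ref{lem:seven}.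
\end{proof}

\section{The classification for $p\equiv3\pmod4$}\label{sec:B}

We prove Theorem~\ref{thm:B}. The homotopy equivalences are Proposition~\ref{prop:he}. A diffeomorphism turns $\Sigma_{p,a}\times[0,1]$ into an $h$-cobordism, so (2) implies (3), and (3) implies (4) as noted in Section~\ref{sec:U}.

\subsection{(1) implies (2)}
Since $g_{-a}=g_a^{-1}$, the $a$-action and the $(-a)$-action have the same orbits, so $X_{-a}=X_a$ and $\Sigma_{p,-a}=\Sigma_{p,a}$. It remains to compare $a$ with $b=a^{-1}$, for which $g_b(z,w)=(\zeta^bz,\zeta^aw)$. Exchanging the coordinates conjugates $g_a$ to $g_b$ but moves $B_0$, so we must move it back. The real rotations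
\[
\rho_s(z,w)=(\cos s\,z-\sin s\,w,\ \sin s\,z+\cos s\,w)
\]
commute with $\tau$, and $\rho_{\pi/2}(z,w)=(-w,z)$ satisfies $\rho_{\pi/2}g_a(z,w)=(-\zeta^bw,\zeta^az)=g_b\rho_{\pi/2}(z,w)$. So $\rho_{\pi/2}\times\mathrm{id}_{\mathbb R}$ induces a diffeomorphism $\mathcal R:M_a\to M_b$. For $0\le s\le\pi/2$ define $e_s:\nu\to M_b$ by $[y,r]\mapsto[\rho_sy,r]$, which is well defined because $\rho_s\tau=\tau\rho_s$. The set $\rho_sB_0$ is the $\tau$-invariant ball of radius $\delta$ about $(\cos s,\sin s)$. For $i\not\equiv0$ the map $g_b^i$ moves this center by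
\[
\bigl(|\zeta^{ib}-1|^2\cos^2s+|\zeta^{ia}-1|^2\sin^2s\bigr)^{1/2}\ge2\sin(\pi/p)>2\delta ,
\]
so only the elements of $\langle t\rangle$ carry $\rho_sB_0\times\mathbb R$ to a set meeting it, and $e_s$ is an embedding. Thus $e_s$ is an isotopy from the inclusion $e_0$ to $e_{\pi/2}=\mathcal R|_\nu$. By isotopy extension there is a diffeomorphism $\mathcal H$ of $M_b$ with $\mathcal He_0=e_{\pi/2}$, and $\mathcal H^{-1}\mathcal R:M_a\to M_b$ is the identity on $\nu$. It restricts to a diffeomorphism $X_a\to X_b$ that is the identity on $Q$, so $\Sigma_{p,a}\cong\Sigma_{p,b}$. The congruence $p\equiv 3\pmod 4$ was not used here.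

\subsection{(4) implies (1)}
By Proposition~\ref{prop:key} we have \eqref{eq:star}, hence $\phi_a(l)^2=\phi_{a'}(jl)^2$ for all $l\not\equiv0$. To recover the weights from this we rewrite it as a multiplicative relation among the numbers $\omega^s-1$ and use the following fact \cite[\S30]{Cohen}.

\medskip
\noindent\textbf{Franz's independence lemma.} \emph{Let $c_s$, $s\in(\mathbb Z/p)^\times$, be integers with $c_s=c_{-s}$, $\sum_sc_s=0$, and $\prod_s(\omega^s-1)^{c_s}=1$ for all $p$-th roots of unity $\omega\ne1$. Then all $c_s$ are $0$.}
\medskip

From $\cot x=i\,(e^{2ix}+1)/(e^{2ix}-1)$ and $\omega^s+1=(\omega^{2s}-1)/(\omega^s-1)$ we get, with $\omega=\zeta^l$,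
\[
\phi_a(l)=-\frac{(\omega^{2a}-1)(\omega^{2b}-1)}{(\omega^a-1)^2(\omega^b-1)^2},
\]
and $\phi_{a'}(jl)$ is given by the same expression with $a,b$ replaced by $ja',jb'$. All factors are nonzero as $p$ is odd. So $\prod_s(\omega^s-1)^{n_s}=1$ for every $\omega\ne1$ with $\omega^p=1$, where
\[
n=\sum_sn_s[s]=2\bigl([2]-2[1]\bigr)\bigl([a]+[b]-[ja']-[jb']\bigr)\in\mathbb Z[(\mathbb Z/p)^\times].
\]
The coefficient sum of $n$ is $2\cdot(-1)\cdot0=0$. The identity for $\bar\omega$ reads $\prod_s(\omega^s-1)^{n_{-s}}=1$. Multiplying the two and applying Franz's lemma to $c_s=n_s+n_{-s}$ gives $n_s+n_{-s}=0$ for all $s$. This says that $n$ maps to $0$ in $\mathbb Z[\mathcal U]$, where $\mathcal U=(\mathbb Z/p)^\times/\{\pm1\}$. Let $\xi$ be the image of $[a]+[b]-[ja']-[jb']$; then $[2]\xi=2\xi$. Multiplication by $[2]$ permutes the coefficients, so the sum of their absolute values equals twice itself, and $\xi=0$. Thus $\{a,a^{-1}\}=\{ja',ja'^{-1}\}$ as multisets in $\mathcal U$. Taking products gives $j^2\equiv\pm1\pmod p$. For $p\equiv3\pmod4$ the class $-1$ is not a square, so $j\equiv\pm1$, and $a'\equiv\pm a^{\pm1}$.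

\subsection{Counting}
The classes under (1) are the orbits of inversion on $\mathcal U$, a cyclic group of order $n_0=(p-1)/2$, which is odd for $p\equiv3\pmod4$. Inversion then fixes only the identity, so there are $(n_0+1)/2=(p+1)/4$ orbits. There are infinitely many primes $p\equiv3\pmod4$, so this number is unbounded. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{remark}
For $p=3$ there is a single manifold, and for $p=7$ the two classes are $\{\pm1\}$ and $\{\pm2,\pm3\}$. For $p=5$ the relation \eqref{eq:star} does not separate $a=1$ from $a'=2$: here $b'=3$, and $j=3$ gives the weights $(ja',jb')\equiv(1,-1)$, so $\phi_2(3l)=-\phi_1(l)$ and \eqref{eq:star} holds with $\epsilon=1$ and $j^2\equiv-1$. This is the case that the hypothesis $p\equiv3\pmod4$ excludes. The reflection $(z,w)\mapsto(z,\bar w)$ commutes with $\tau$, preserves $B_0$ and conjugates $g_1$ to $g_2^{\,3}$, so it induces a diffeomorphism $X_1\to X_2$; but on $Q$ it reverses the orientation of the sphere $\partial B_0$, so it does not glue with the identity of $E$. Our argument makes no claim about $\Sigma_{5,1}$ and $\Sigma_{5,2}$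 beyond their homotopy equivalence.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CCH}
Chiswell, Collins and Huebschmann, \emph{Math. Z.} 178 (1981).

\bibitem{Cohen}
Cohen, \emph{A Course in Simple-Homotopy Theory}.

\bibitem{Kim}
Donghan Kim, \emph{Proper Homotopy Nonrigidity of Open Contractible Manifolds}, arXiv:2607.18093 (2026).

\bibitem{Lyndon}
Lyndon, \emph{Math. Ann.} 166 (1966).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\end{thebibliography}
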